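# A grid with two arms: plane sections of parallel connections

## 1. Two plane sections joined along a grid

We begin with a space. It is built from two hyperplane arrangements, and no hyperplane is singled out in the construction.

A *central arrangement* $\mathcal B$ in $\mathbb C^n$ is a finite nonempty set of linear hyperplanes. Each $K\in\mathcal B$ gives a projective hyperplane $\mathbb PK\subset\mathbb P^{n-1}$, and we put
$$U(\mathcal B)=\mathbb P^{n-1}\setminus\bigcup_{K\in\mathcal B}\mathbb PK .$$

**Definition 1.** A *flat* of $\mathcal B$ is a nonempty intersection of hyperplanes $\mathbb PK$, $K\in\mathcal B$, including $\mathbb P^{n-1}$ itself. A projective subspace of $\mathbb P^{n-1}$ is *transverse to $\mathcal B$* if it meets every flat in the expected dimension, and does not meet the flat at all if that dimension is negative. A flag of subspaces is transverse if all its members are.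

For example, let $n=3$, so that $\mathcal B$ gives lines in $\mathbb P^2$. The whole plane $\mathbb P^2$ is transverse. A line $\ell$ is transverse exactly when it is none of the lines of $\mathcal B$ and passes through no intersection point of two of them. In general, a plane $\Pi$ is transverse when it meets hyperplanes in lines, codimension-2 flats in points, and misses all flats of codimension at least 3. A line is transverse when it lies in no hyperplane and misses all flats of codimension at least 2.

Transverse flags exist. For one flat, the subspaces of a given dimension that meet it in the expected dimension form a nonempty Zariski-open set in the Grassmannian. Its preimage in the flag variety is nonempty and open, the flag variety is irreducible, and there are finitely many flats. So the transverse flags of given dimensions form a nonempty Zariski-open subset.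

Now take central arrangements $\mathcal A_p$ in $\mathbb C^p$ and $\mathcal A_q$ in $\mathbb C^q$ with $p,q\ge 2$. If $p=2$, replace $\mathcal A_p$ by $\mathcal A_p\times\mathbb C=\{K\times\mathbb C\}$ in $\mathbb C^3$, and similarly if $q=2$, so we may speak of planes in $\mathbb P^{p-1}$ and $\mathbb P^{q-1}$. Fix a flag $\ell_A\subset\Pi_A\subset\mathbb P^{p-1}$ (a line in a plane) transverse to $\mathcal A_p$, and a flag $\ell_B\subset\Pi_B\subset\mathbb P^{q-1}$ transverse to $\mathcal A_q$. Put
$$S_A=\Pi_A\cap U(\mathcal A_p),\quad F_A=\ell_A\cap U(\mathcal A_p),\quad S_B=\Pi_B\cap U(\mathcal A_q),\quad F_B=\ell_B\cap U(\mathcal A_q),$$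
choose $a\in F_A$, $b\in F_B$, and form
$$X=(S_A\times\{b\})\,\cup\,(F_A\times F_B)\,\cup\,(\{a\}\times S_B)\ \subset\ S_A\times S_B .\tag{1}$$
So $X$ consists of a "grid" $F_A\times F_B$, a product of two punctured spheres, with two "arms" $S_A$ and $S_B$ attached along the slices $F_A\times\{b\}$ and $\{a\}\times F_B$.

**Example 1.** Let $\mathcal A_3$ be $xy(x-y)z=0$ in $\mathbb C^3$, with $\Pi_A=\mathbb P^2$. In the chart $z=1$, the space $S_A$ is $\mathbb C^2$ minus three lines through the origin. In the chart $x=1$ with coordinates $(y,z)$, the same space $S_A$ is the complement of $y=0$, $y=1$, $z=0$, that is, $(\mathbb C\setminus\{0,1\})\times\mathbb C^*$. The space does not change; only our view of it depends on the line sent to infinity. The line $\ell_A$ avoids all intersection points, so $F_A$ is a sphere minus four points.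

Let $\mathcal A_2$ be three lines through $0$ in $\mathbb C^2$, replaced by three planes in $\mathbb C^3$ with a common line. In $\mathbb P^2$ we see three concurrent lines. With one of them sent to infinity, $S_B$ is $\mathbb C^2$ minus two parallel lines, and $F_B$ is a sphere minus three points.

For $n$ lines in $\mathbb C^2$ with multiple points $z$ lying on $m_z\geq 2$ lines, additivity of the Euler characteristic for complex varieties gives $\chi(\text{complement})=1-n+\sum_z(m_z-1)$. So $\chi(S_A)=1-3+2=0$ and $\chi(S_B)=1-2=-1$, while $\chi(F_A)=-2$ and $\chi(F_B)=-1$. The pieces of $X$ meet in $F_A\times\{b\}$ and $\{a\}\times F_B$, so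
$$\chi(X)=\chi(S_A)+\chi(F_A)\chi(F_B)+\chi(S_B)-\chi(F_A)-\chi(F_B)=0+2-1+2+1=4 .$$
We shall meet this number again.

## 2. Parallel connections, their plane sections, and the theorem

For an arrangement $\mathcal A$ in $\mathbb C^l$ write $M(\mathcal A)=\mathbb C^l\setminus\bigcup_{K\in\mathcal A}K$.

**Definition 2.** Let $H\in\mathcal A_p$ and $L\in\mathcal A_q$ be defined by linear forms $\alpha_H$, $\beta_L$. The *parallel connection* $P((\mathcal A_p,H),(\mathcal A_q,L))$ is the central arrangement in
$$V=\{(x,y)\in\mathbb C^p\times\mathbb C^q:\alpha_H(x)=\beta_L(y)\}\cong\mathbb C^{p+q-1}$$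
whose hyperplanes are $\{\alpha(x)=0\}\cap V$ for the defining forms $\alpha$ of $\mathcal A_p$ and $\{\beta(y)=0\}\cap V$ for the defining forms $\beta$ of $\mathcal A_q$. The hyperplanes coming from $H$ and $L$ coincide.

So the two arrangements are superposed in one space, $H$ is identified with $L$, and everything else is in general position.

**Definition 3.** For a central arrangement $\mathcal B$ in $\mathbb C^n$, $n\ge3$, its *2-generic section* is $S(\mathcal B)=\Pi\cap U(\mathcal B)$, where $\Pi\cong\mathbb P^2$ is a generic plane in $\mathbb P^{n-1}$.

Equivalently, send any one line of the projective line arrangement $\{\mathbb PK\cap\Pi\}$ to infinity; then $S(\mathcal B)$ is the complement in $\mathbb C^2$ of an affine line arrangement. Its diffeomorphism type does not depend on the generic $\Pi$ or on the line sent to infinity. In Example 1 the 2-generic section of $\mathcal A_3$ is $S_A$ itself, since the only plane in $\mathbb P^2$ is $\mathbb P^2$.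

Two facts are known. First (Falk–Proudfoot), the diffeomorphism type of $M(P((\mathcal A_p,H),(\mathcal A_q,L)))$ is independent of $H,L$, hence so is its fundamental group. Second, with $P$ short for the parallel connection, $\pi_1(M(P))\cong\pi_1(S(P))\times\mathbb Z$.

The first fact can be seen at once. The part of $\mathbb PV$ off the common hyperplane is $\{\alpha_H(x)=1\}\times\{\beta_L(y)=1\}$, and each remaining hyperplane of $P$ is a condition on $x$ alone or on $y$ alone. Hence
$$U(P)\cong U(\mathcal A_p)\times U(\mathcal A_q),\qquad M(P)\cong U(P)\times\mathbb C^*,\tag{2}$$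
the second by $v\mapsto([v],\alpha_H(v))$. The right-hand sides do not mention $H$ or $L$.

The question, posed by Kristopher Williams in "On the homotopy type of the complement of an arrangement that is a 2-generic section of the parallel connection of an arrangement and a pencil of lines", arXiv:1507.04706 (2015), is whether the *homotopy type of the section* $S(P)$ depends on $H$ and $L$. It does not, because $S(P)$ is always the space $X$ we began with.

**Theorem 1.** Fix transverse flags $\ell_A\subset\Pi_A$, $\ell_B\subset\Pi_B$ and points $a\in F_A$, $b\in F_B$ as in Section 1. Then for all $H\in\mathcal A_p$, $L\in\mathcal A_q$,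
$$S(P((\mathcal A_p,H),(\mathcal A_q,L)))\;\simeq\;(S_A\times\{b\})\,\cup\,(F_A\times F_B)\,\cup\,(\{a\}\times S_B)\ \subset\ S_A\times S_B .$$
The right-hand side does not involve $H$ or $L$. Hence $S(P((\mathcal A_p,H),(\mathcal A_q,L)))\simeq S(P((\mathcal A_p,H'),(\mathcal A_q,L')))$ for all $H,H'\in\mathcal A_p$ and $L,L'\in\mathcal A_q$.

The theorem concerns 2-generic sections only; it says nothing about higher-dimensional sections.

## 3. Sections of $P$ as two superposed affine line arrangements

The purpose of this section is to trade $S(P)$ for the complement of two affine line arrangements drawn in the same plane, with as much freedom as possible in how they are drawn.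

**Lemma 1 (any transverse plane will do).** For every plane $\Pi$ transverse to $\mathcal B$, the space $\Pi\cap U(\mathcal B)$ is homeomorphic to $S(\mathcal B)$.

**Proof.** "Generic" means lying in some nonempty Zariski-open set of planes. This set meets the nonempty Zariski-open set $T$ of transverse planes, so it is enough to show that all $\Pi\in T$ give homeomorphic complements. We use Thom's first isotopy lemma: a proper smooth map from a Whitney stratified space that is a submersion on each stratum is locally trivial, by homeomorphisms that preserve strata.

The space $T$ is a connected manifold. Consider the bundle $\{(\Pi,z):\Pi\in T,\ z\in\Pi\}\to T$ of projective planes. For a set $I$ of hyperplanes let $Z_I$ be the locus where $z\in\bigcap_{K\in I}\mathbb PK$. By transversality the dimension of $\Pi\cap\bigcap_I\mathbb PK$ is the same for all $\Pi\in T$, so $Z_I$ is empty or a subbundle of projective spaces of constant dimension. In particular it is a connected complex manifold. Let $Z_I^\circ\subset Z_I$ be the set of points lying on exactly the hyperplanes in $I$. If $Z_I^\circ$ is nonempty, it is the complement in $Z_I$ of a nowhere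 dense analytic subset (the union of the $Z_J$ with $J\supsetneq I$), so it is connected, open and dense in $Z_I$, with closure $Z_I$. The nonempty $Z_I^\circ$ are our strata. If $Z_J^\circ$ meets the closure $Z_I$ of $Z_I^\circ$, then $I\subset J$ and all of $Z_J^\circ$ lies in $Z_I$; it is a submanifold of the manifold $Z_I$, in which $Z_I^\circ$ is open. So Whitney's condition (b) holds automatically: limits of tangent spaces of $Z_I^\circ$ are tangent spaces of $Z_I$, and these contain all limits of secants between points of $Z_I$. Each stratum is open in a bundle over $T$, so it submerses onto $T$. The fibers are compact, so the map is proper. Thom's lemma applies, and since $T$ is connected the open stratum $Z_\varnothing^\circ$ has homeomorphic fibers. These fibers are the complements $\Pi\cap U(\mathcal B)$. $\square$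

**Lemma 2 (the case $p=2$ or $q=2$).** Replacing $(\mathcal A_p,H)$ by $(\mathcal A_p\times\mathbb C,H\times\mathbb C)$ does not change $S(P)$ up to homeomorphism, and likewise for $\mathcal A_q$.

**Proof.** From Definition 2, $P((\mathcal A_p\times\mathbb C,H\times\mathbb C),(\mathcal A_q,L))=P((\mathcal A_p,H),(\mathcal A_q,L))\times\mathbb C$. So let $\mathcal B$ be an arrangement in $\mathbb C^n$, $n\ge3$; we show $S(\mathcal B\times\mathbb C)\cong S(\mathcal B)$. The hyperplanes of $\mathbb P(\mathcal B\times\mathbb C)$ are the cones with vertex $o=[0:\dots:0:1]$ over those of $\mathbb P\mathcal B$. So the flats are the cones over flats of $\mathcal B$, of the same codimension, together with $\{o\}$ if the hyperplanes of $\mathcal B$ meet only in $0$; in that case $\{o\}$ has codimension $n\ge3$. Let $\Pi$ be transverse to $\mathcal B$ and let $\Pi'\not\ni o$ be a plane in the cone over $\Pi$. Projection from $o$ maps $\Pi'$ isomorphically onto $\Pi$, and carries the intersection of $\Pi'$ with each cone to the intersection of $\Pi$ with the base of the cone. Hence $\Pi'$ is transverse to $\mathcal B\times\mathbb C$, and the two complements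 correspond. Apply Lemma 1 to both. $\square$

From now on $p,q\ge3$. Fix $H$ and $L$, and write $P=P((\mathcal A_p,H),(\mathcal A_q,L))$. Let
$$E_1=\Pi_A\setminus\mathbb PH,\qquad E_2=\Pi_B\setminus\mathbb PL ,$$
which are affine planes. Let $A$ be the affine line arrangement cut out in $E_1$ by $\mathcal A_p\setminus\{H\}$, and $B$ the one cut out in $E_2$ by $\mathcal A_q\setminus\{L\}$. By transversality, distinct hyperplanes give distinct lines. We write $A$ also for the union of its lines. For an affine isomorphism $\varphi:E_1\to E_2$ consider the condition

(G) no line of $A$ is parallel to a line of $\varphi^{-1}B$, and every point of $A\cap\varphi^{-1}B$ lies on exactly one line of $A$ and one line of $\varphi^{-1}B$.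

**Lemma 3.** If $\varphi$ satisfies (G), then $S(P)\cong E_1\setminus(A\cup\varphi^{-1}B)$.

**Proof.** *The plane.* Let $W_A\subset\mathbb C^p$, $W_B\subset\mathbb C^q$ be the 3-dimensional subspaces with $\mathbb PW_A=\Pi_A$, $\mathbb PW_B=\Pi_B$. Since $\Pi_A\not\subset\mathbb PH$, we may identify $E_1=W_A\cap\{\alpha_H=1\}$, and likewise $E_2=W_B\cap\{\beta_L=1\}$. The affine map $\varphi$ extends to a linear isomorphism $\hat\varphi:W_A\to W_B$. The forms $\beta_L\circ\hat\varphi$ and $\alpha_H$ are both $1$ on $E_1$, which spans $W_A$, so $\beta_L\circ\hat\varphi=\alpha_H|_{W_A}$. Therefore the graph $W=\{(w,\hat\varphi(w))\}$ is a 3-dimensional subspace of $V$. Project $\mathbb PW$ isomorphically to $\Pi_A$. The common hyperplane $H=L$ becomes the line at infinity $\infty$ of $E_1$. The others become the closures of the lines of $A$ and of $\varphi^{-1}B$. So the complement in $\mathbb PW$ is $E_1\setminus(A\cup\varphi^{-1}B)$.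

*Transversality.* By Lemma 1 it remains to see that $\mathbb PW$ is transverse to $P$. It suffices that (i) the hyperplanes of $P$ cut $\mathbb PW$ in distinct lines, and (ii) any three linearly independent hyperplanes of $P$ cut $\mathbb PW$ in non-concurrent lines. Indeed, by (i) flats of codimension 1 and 2 are met in lines and points, and a flat of codimension at least 3 lies in three independent hyperplanes, so by (ii) it misses $\mathbb PW$.

For (i): two lines among $A\cup\{\infty\}$, or two among $\varphi^{-1}B\cup\{\infty\}$, are distinct by transversality of $\Pi_A$, $\Pi_B$. A line of $A$ and a line of $\varphi^{-1}B$ are distinct because they are not parallel.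

For (ii): the projections $V\to\mathbb C^p$ and $V\to\mathbb C^q$ are surjective, since $\alpha_H,\beta_L\ne0$. So forms on $\mathbb C^p$ are independent on $V$ exactly when they are independent on $\mathbb C^p$, and similarly for $\mathbb C^q$. Hence independent triples from $\mathcal A_p$ give a codimension-3 intersection missed by $\Pi_A$, and are non-concurrent; the same holds for $\mathcal A_q$. Any other triple contains a line of $A$ and a line of $\varphi^{-1}B$. If the third line is $\infty$, concurrency would make these two parallel. If the third line is in $A$ or in $\varphi^{-1}B$, concurrency at a point of $E_1$ contradicts the second half of (G), and concurrency on $\infty$ contradicts the first half. $\square$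

## 4. Two pencils, and an arrangement where homeomorphism fails

**Two pencils.** Let $p=q=2$, with $m$ and $n$ lines. Then $V\cong\mathbb C^3$, and the only plane in $\mathbb PV$ is $\mathbb PV$ itself. So by (2), $S(P)=U(P)\cong U(\mathcal A_p)\times U(\mathcal A_q)$, a product of a sphere minus $m$ points and a sphere minus $n$ points, for every choice of $H,L$. This agrees with (1): $S_A$ is $\mathbb C^2$ minus $m-1$ parallel lines, $F_A$ is a line crossing them all, and $F_A\hookrightarrow S_A$ is a homotopy equivalence. The same holds for $B$, so the arms add nothing and $X\simeq F_A\times F_B$.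

**The first approach.** In this case the section is all of $U(P)$, and (2) settles the question. In general one would like to use (2) too: $U(P)$ is the same product for all $(H,L)$, so one could try to carry a generic plane for $(H,L)$ to a generic plane for $(H',L')$. By the proof of Lemma 3, sections are graphs of affine maps between the charts $\alpha_H=1$ and $\beta_L=1$. Passing to the chart $\alpha_{H'}=1$ is a projective, non-affine change of coordinates, so such a graph need not be a plane section for $(H',L')$. The identification (2) therefore gives no map between the sections. One could hope that another homeomorphism exists, or that the two line arrangements can be deformed into each other without changing their incidences. The next example shows that both hopes fail.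

**Four planes and a pencil.** Take $\mathcal A_3$ and $\mathcal A_2$ from Example 1. By Lemmas 2 and 3, $S(P)$ is the complement of six projective lines $\{\infty\}\cup A\cup B$, where $A$ is $\mathbb P\mathcal A_3$ with $H$ sent to infinity and $B$ is a pair of parallel lines in general position to $A$ in the sense of (G).

- Let $H=\{z=0\}$. Then $A$ is three concurrent affine lines. There are exactly two triple points: the center of $A$, and the point at infinity of $B$. By (G), no line of $A$ has the direction of $B$ and no line of $B$ passes through the center, so no line of the arrangement contains both.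
- Let $H=\{x=0\}$. In the chart $x=1$, $A$ is $y=0$, $y=1$, $z=0$. There are exactly two triple points: the point at infinity of $\{y=0\},\{y=1\}$, and the point at infinity of $B$. The line $\infty$ contains both.

So the intersection lattices (the posets of all intersections of the lines) are not isomorphic. By the theorem of Jiang and Yau (*Topological invariance of intersection lattices of arrangements in $\mathbb{CP}^2$*, Bull. AMS 29 (1993)), line arrangements in $\mathbb{CP}^2$ with homeomorphic complements have isomorphic intersection lattices. Hence these two sections are not homeomorphic, and "homotopy equivalent" in Theorem 1 cannot be improved to "homeomorphic".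

Euler characteristics do not tell them apart. In the first case there are five affine lines with one triple point and six double points (each of the three $A$-lines meets each of the two $B$-lines), so $\chi=1-5+2+6=4$. In the second there are $2+6$ double points, so $\chi=1-5+8=4$. Both equal $\chi(X)=4$ from Example 1.

We therefore need a homotopy equivalence that does not come from matching the arrangements. Lemma 3 leaves $\varphi$ free subject to (G), and we shall take a very degenerate one: make the lines of $A$ almost horizontal and the lines of $B$ almost vertical, by stretching in two different directions. Near the origin the two families then look like a grid. The multiple points of $A$ move far out in the $x$-direction, where no line of $B$ is near; those of $B$ move far out in the $y$-direction. The plane becomes a cross with center $F_A\times F_B$, and one arm carries a copy of $S_A$, the other a copy of $S_B$.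

## 5. Gluing along closed pieces and moving finitely many points

We write h.e. for homotopy equivalence. All spaces below are, up to homeomorphism, semialgebraic, apart from auxiliary mapping cylinders. Semialgebraic sets are finite-dimensional, separable metrizable and locally contractible, hence ANRs. So they have the homotopy type of CW complexes, and inclusions of closed semialgebraic subsets are cofibrations.

**Lemma 4 (gluing).** Let $E=E_1\cup E_2$ and $E'=E_1'\cup E_2'$ be closed covers such that the intersection is cofibrantly included in each piece. A map $E\to E'$ that restricts to h.e.'s $E_i\to E_i'$ and $E_1\cap E_2\to E'_1\cap E'_2$ is a h.e. In particular, if $E_1\cap E_2\hookrightarrow E_2$ is a h.e., so is $E_1\hookrightarrow E$.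

The first sentence is the standard gluing lemma. For the second, cover $E_1$ by $E_1$ and $E_1\cap E_2$ and apply the first to $E_1\hookrightarrow E$.

For a zigzag of maps $X_1\leftarrow X_2\to X_3\leftarrow X_4\to X_5$, its *homotopy colimit* is the double mapping cylinder: take $X_1\sqcup X_3\sqcup X_5$ and attach $X_2\times[0,1]$ and $X_4\times[0,1]$, with the two ends glued by the two maps out of $X_2$, respectively $X_4$.

**Lemma 5 (zigzags).** (a) Let $h_i:X_i\to X_i'$ be h.e.'s between two zigzags such that all four squares commute up to homotopy. Then the homotopy colimits are h.e.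

(b) Let $E=E_1\cup E_3\cup E_5$ with closed semialgebraic pieces, $E_2=E_1\cap E_3$, and $E_4=E_5\cap(E_1\cup E_3)\subset E_3$. Then $E$ is h.e. to the homotopy colimit of the inclusions $E_1\leftarrow E_2\to E_3\leftarrow E_4\to E_5$.

**Proof.** (a) Cut each double mapping cylinder at $X_2\times\{\frac12\}$ and $X_4\times\{\frac12\}$ into three closed pieces $M_1,M_3,M_5$, which deformation retract onto $X_1,X_3,X_5$. We define a map that preserves the pieces, equals $h_i$ on $X_i$ for $i=1,3,5$, and equals $h_2$, $h_4$ on the cuts. On $X_2\times[0,\frac12]$, with the end $0$ glued to $X_1$ by $f$ and correspondingly $f':X_2'\to X_1'$, send $(u,s)$ for $s\in[\frac14,\frac12]$ to $(h_2(u),2s-\frac12)$. For $s\in[0,\frac14]$ run through a homotopy in $X_1'$ from $f'h_2(u)$ (at $s=\frac14$) to $h_1f(u)$ (at $s=0$). The other half-cylinders are treated in the same way. The map is a h.e. on each piece, since the pieces retract to the $X_i$, and on each cut. The cuts are cofibrantly included, so applying Lemma 4 twice gives the claim.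

(b) Consider the map from the homotopy colimit to $E$ that collapses the cylinders. Restricted to the part up to $E_4\times\{\frac12\}$, it is a map to $E_1\cup E_3$. That part is covered by two closed pieces meeting in $E_2\times\{\frac12\}$, which map by h.e.'s to $E_1$ and $E_3$, while $E_2\times\{\frac12\}\to E_2$ is a homeomorphism. By Lemma 4 it is a h.e. to $E_1\cup E_3$. The remaining part maps by a h.e. to $E_5$, and the cut $E_4\times\{\frac12\}$ maps homeomorphically to $E_4=E_5\cap(E_1\cup E_3)$. Apply Lemma 4 again. $\square$

**Lemma 6 (restriction of bundles).** If $E\to Z$ is a fiber bundle and $Z_0\hookrightarrow Z$ is a h.e., then $E|_{Z_0}\hookrightarrow E$ is a h.e. (all spaces being of CW homotopy type).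

Comparing the long exact homotopy sequences shows that the inclusion is a weak equivalence, and Whitehead's theorem finishes the proof.

**Lemma 7 (moving points).** Let $D$ be $\mathbb C$ or a closed disc in $\mathbb C$, and let $p_1,\dots,p_n:W\to\operatorname{int}D$ be continuous with pairwise distinct values at each $w\in W$. Then $\{(w,y)\in W\times D: y\ne p_i(w)\ \forall i\}\to W$ is a locally trivial bundle.

**Proof.** Fix $w_0$. Choose smooth functions $\chi_i$ with disjoint compact supports in $\operatorname{int}D$ and $\chi_i=1$ at $p_i(w_0)$, and put
$$\theta_w(y)=y+\sum_i\chi_i(y)\bigl(p_i(w)-p_i(w_0)\bigr).$$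
For $w$ in a small neighborhood $N$ of $w_0$, $\theta_w$ is the identity plus a map of Lipschitz constant at most some $k<1$. So $|\theta_w(y)-\theta_w(y')|\ge(1-k)|y-y'|$, and $\theta_w$ is injective. It moves only points of a compact subset of $\operatorname{int}D$, and moves them little, so $\theta_w(D)\subset D$. It is surjective. To see this, take a closed disc $D'\subset D$ containing the supports in its interior ($D'=D$ if $D$ is a disc). Then $\theta_w$ is the identity on $D\setminus\operatorname{int}D'$; if an interior point $z$ of $D'$ were missed by $\theta_w(D')$, radial projection from $z$ would turn $\theta_w|_{D'}$ into a map $D'\to\partial D'$ that is the identity on $\partial D'$, which is impossible. So $(w,y)\mapsto(w,\theta_w(y))$ is a continuous bijection of $N\times D$. Its inverse is continuous: if $(w_n,z_n)\to(w,z)$ and $z_n=\theta_{w_n}(y_n)$, $z=\theta_w(y)$, then $(1-k)|y_n-y|\le|z_n-\theta_{w_n}(y)|\to0$. Finally $\theta_w(p_i(w_0))=p_i(w)$, so this homeomorphism trivializes the family of punctured copies of $D$ over $N$. $\square$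

## 6. Stretching the two arrangements in different directions

**Step 1: coordinates.** This step puts the fixed lines $\ell_A$, $\ell_B$ on the coordinate axes. Since $\ell_A$ is transverse to $\mathcal A_p$, it is not contained in $\mathbb PH$ and misses $\mathbb PK\cap\mathbb PK'$ for all $K\ne K'$ in $\mathcal A_p$, *including $K'=H$*. Choose affine coordinates $(x,y)$ on $E_1$ with $\ell_A\cap E_1=\{x=0\}$. No line of $A$ equals $\{x=0\}$ or is parallel to it: parallel would mean that $\ell_A$ meets $\mathbb PK\cap\mathbb PH$. So $A$ consists of lines $y=s_ix+c_i$. The $c_i$ are pairwise distinct, and the multiple points of $A$ (points on at least two lines) have $x$-coordinates $x_m\neq0$, because $\ell_A$ misses the points $\Pi_A\cap\mathbb PK\cap\mathbb PK'$. Because $\mathbb PH$ is at infinity,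
$$S_A=\mathbb C^2\setminus A,\qquad F_A=\{x=0\}\setminus A .$$
Similarly choose affine coordinates on $E_2$ with $\ell_B\cap E_2=\{y=0\}$. Then $B$ consists of lines $x=t_jy+d_j$ with distinct $d_j$, its multiple points have $y$-coordinates $y_m\ne0$, and $S_B=\mathbb C^2\setminus B$, $F_B=\{y=0\}\setminus B$. The families may be empty.

The coordinates, the lines and the numbers depend on $H$ and $L$. The spaces $S_A,F_A,S_B,F_B$ do not.

**Step 2: the degenerate $\varphi$.** Here we choose the affine isomorphism in Lemma 3. For $\varepsilon>0$ let $g_A(x,y)=(\varepsilon x,y)$, $g_B(x,y)=(x,\varepsilon y)$, and let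
$$A_\varepsilon=g_A^{-1}(A):\ y=\varepsilon s_ix+c_i,\qquad B_\varepsilon=g_B^{-1}(B):\ x=\varepsilon t_jy+d_j .$$
Put $\varphi=g_Bg_A^{-1}:E_1\to E_2$. Then $g_A$ maps $A_\varepsilon$ to $A$ and $B_\varepsilon$ to $g_Ag_B^{-1}(B)=\varphi^{-1}B$. So
$$S:=\mathbb C^2\setminus(A_\varepsilon\cup B_\varepsilon)\cong E_1\setminus(A\cup\varphi^{-1}B),$$
and (G) may be checked for $A_\varepsilon$ and $B_\varepsilon$. Their lines have directions $(1,\varepsilon s_i)$ and $(\varepsilon t_j,1)$, which are parallel only if $\varepsilon^2s_it_j=1$; this does not happen for small $\varepsilon$. The intersection point of the $i$-th line of $A_\varepsilon$ and the $j$-th line of $B_\varepsilon$ tends to $(d_j,c_i)$ as $\varepsilon\to0$. So for small $\varepsilon$ these points are pairwise distinct for distinct $(i,j)$. A point on two lines of one family and one line of the other would make two of them coincide. Hence (G) holds, and by Lemma 3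
$$S(P)\cong S\quad\text{for all small }\varepsilon>0 .\tag{3}$$

**Step 3: constants.** This step fixes the sizes of the regions. Choose, in this order:

1. $C>0$ with $C>|x_m|,|y_m|$ for all multiple points;
2. $R>0$ with $R>|s_i|C+|c_i|$ and $R>|t_j|C+|d_j|$ for all $i,j$;
3. $\delta>0$, $0<\rho<R$ and smooth functions $\chi_i,\psi_j:\mathbb C\to[0,1]$ with compact supports in $\{|z|\le\rho\}$, the $\chi_i$ with disjoint supports, the $\psi_j$ with disjoint supports, $\chi_i=1$ on the $\delta$-disc about $c_i$ and $\psi_j=1$ on the $\delta$-disc about $d_j$ (possible since the $c_i$ are distinct and of absolute value $<R$, and likewise the $d_j$);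
4. $\varepsilon>0$ so small that (3) holds and, with $r:=C/\varepsilon$: $r>R$; $r>2|c_i|,2|d_j|$; $\varepsilon|s_i|,\varepsilon|t_j|\le\frac12$; $\varepsilon R<|x_m|,|y_m|$; $\varepsilon|s_i|R<\delta$, $\varepsilon|t_j|R<\delta$; $\varepsilon R\sum_i|s_i|<R-\rho$, $\varepsilon R\sum_j|t_j|<R-\rho$; and $\varepsilon\lambda<1$, where $\lambda$ is a Lipschitz constant on $\{|x|\le R,|y|\le R\}$ of the map $g$ defined in (5) below, which does not involve $\varepsilon$.

Let $D_\varrho=\{|z|\le\varrho\}\subset\mathbb C$ for $\varrho>0$, and $\mathcal K=\{R\le|z|\le r\}$. Two consequences will be used all the time.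

(a) For $|x|\le r$ the lines of $A_\varepsilon$ lie in $|y|<R$, since $\varepsilon|s_i|r+|c_i|=|s_i|C+|c_i|<R$. For $|y|\le r$ the lines of $B_\varepsilon$ lie in $|x|<R$.

(b) The multiple points of $A_\varepsilon$ have $x$-coordinates $x_m/\varepsilon$ with $R<|x_m/\varepsilon|<r$. Those of $B_\varepsilon$ have $y$-coordinates $y_m/\varepsilon$ with $R<|y_m/\varepsilon|<r$.

## 7. From the plane to a bidisc

**Step 4.** We show that $S\cap\Omega\hookrightarrow S$ is a h.e., where $\Omega=D_r\times D_r$. Let
$$\Omega_1=\{|x|\ge r,\ |y|\le|x|\},\qquad\Omega_2=\{|y|\ge r,\ |x|\le|y|\},$$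
so $\mathbb C^2=\Omega\cup\Omega_1\cup\Omega_2$.

There is no point of $B_\varepsilon$ on $\Omega_1$: there one would have $|x|\le\frac12|y|+|d_j|\le\frac12|x|+|d_j|<|x|$, because $|d_j|<\frac r2\le\frac12|x|$. For $|x|\ge r$ the lines of $A_\varepsilon$ satisfy $|y|\le\frac12|x|+|c_i|<|x|$ and are pairwise disjoint by (b). In the coordinate $y/|x|$, which runs over the closed unit disc, they are moving interior points with distinct values. By Lemma 7, $S\cap\Omega_1\to\{|x|\ge r\}$ is a bundle, and by Lemma 6, $S\cap\Omega_1\cap\{|x|=r\}\hookrightarrow S\cap\Omega_1$ is a h.e. The same holds for $\Omega_2$ with $|y|=r$. The set $\Omega_1\cap\Omega_2=\{|x|=|y|\ge r\}$ meets no lines, and it contains $\{|x|=|y|=r\}$ as a deformation retract.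

Now $\Omega_1\cap\partial\Omega=\Omega_1\cap\{|x|=r\}$ and $\Omega_2\cap\partial\Omega=\Omega_2\cap\{|y|=r\}$, with intersection $\{|x|=|y|=r\}$. By Lemma 4, $S\cap\partial\Omega\hookrightarrow S\cap(\Omega_1\cup\Omega_2)$ is a h.e. Since $\Omega\cap(\Omega_1\cup\Omega_2)=\partial\Omega$, Lemma 4 gives that $S\cap\Omega\hookrightarrow S$ is a h.e.

## 8. From the bidisc to a cross

Put
$$Y_0=S\cap(D_R\times D_R),\qquad \mathrm{Arm}_A=S\cap(\mathcal K\times D_R),\qquad\mathrm{Arm}_B=S\cap(D_R\times\mathcal K).$$

**Step 5: the corner.** Here we discard the rest of $\Omega$, which is $\mathcal K\times\mathcal K$. By (a) it meets no lines. With $\partial_i\mathcal K=\{|z|=R\}$, it meets the other pieces in $(\partial_i\mathcal K\times\mathcal K)\cup(\mathcal K\times\partial_i\mathcal K)$. In polar coordinates $\mathcal K\times\mathcal K=(S^1)^2\times[R,r]^2$, and this subset is $(S^1)^2$ times a union of two adjacent sides of the square. So its inclusion is a h.e., and by Lemma 4, $Y_0\cup\mathrm{Arm}_A\cup\mathrm{Arm}_B\hookrightarrow S\cap\Omega$ is a h.e.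

**Step 6: cutting the annuli open.** The arm $\mathrm{Arm}_A$ lies over an annulus; we now cut it down to a disc. By (a), for $|y|\le R$ the lines of $B_\varepsilon$ lie in $|x|<R$, so no line of $B_\varepsilon$ meets $\mathrm{Arm}_A$. Also by (a), the lines of $A_\varepsilon$ over $\mathcal K$ lie in $|y|<R$. So by Lemma 7, $\mathrm{Arm}_A\to\mathcal K$, $(x,y)\mapsto x$, is a bundle away from the critical values $x_m/\varepsilon$, with fiber $D_R$ minus the points $\varepsilon s_ix+c_i$.

Choose a closed sector $\widehat K=\{R\le|x|\le r,\ \arg x\in[\theta_1,\theta_2]\}$, $0<\theta_2-\theta_1<2\pi$, containing no critical value, and let $Q$ be the closure of $\mathcal K\setminus\widehat K$. This is the complementary sector, a closed topological disc. By (b) all critical values lie in its interior. Let $\gamma=Q\cap\{|x|=R\}$, an arc.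

The part $\mathrm{Arm}_A|_{\widehat K}$ meets $Y_0\cup\mathrm{Arm}_B\cup\mathrm{Arm}_A|_Q$ exactly in its part over the inner arc and the two radial sides of $\widehat K$. (Here $\mathrm{Arm}_A\cap\mathrm{Arm}_B\subset\{|x|=|y|=R\}\subset Y_0$.) This union of three sides is contractible, and so is $\widehat K$. By Lemma 6, the inclusion of the part over the three sides into $\mathrm{Arm}_A|_{\widehat K}$ is a h.e. By Lemma 4, $\mathrm{Arm}_A|_{\widehat K}$ may be discarded.

Do the same for $\mathrm{Arm}_B$ in the $y$-coordinate, with a closed sector $\widehat K'$, its complementary sector $Q'$, and the arc $\gamma'=Q'\cap\{|y|=R\}$. The part over $\widehat K'$ meets $\mathrm{Arm}_A|_Q$ only in $|y|=R$, hence over the inner arc, so the same argument applies. Thus $S$ is h.e. to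
$$\Xi=\mathrm{Arm}_A|_Q\cup Y_0\cup\mathrm{Arm}_B|_{Q'} .$$

**Step 7: the cross as a homotopy colimit.** We have $\mathrm{Arm}_A|_Q\cap Y_0=\mathrm{Arm}_A|_\gamma$ and $\mathrm{Arm}_B|_{Q'}\cap(Y_0\cup\mathrm{Arm}_A|_Q)=\mathrm{Arm}_B|_{\gamma'}\subset Y_0$. By Lemma 5(b), $\Xi$ is the homotopy colimit of $\mathrm{Arm}_A|_Q\leftarrow\mathrm{Arm}_A|_\gamma\to Y_0\leftarrow\mathrm{Arm}_B|_{\gamma'}\to\mathrm{Arm}_B|_{Q'}$. Fix $x_*\in\gamma$, $y_*\in\gamma'$. Over the contractible arcs the arms are bundles, so by Lemma 6 the fibers $F_A':=\mathrm{Arm}_A|_{x_*}\hookrightarrow\mathrm{Arm}_A|_\gamma$ and $F_B':=\mathrm{Arm}_B|_{y_*}\hookrightarrow\mathrm{Arm}_B|_{\gamma'}$ are h.e.'s. By Lemma 5(a),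
$$S\simeq\operatorname{hocolim}\bigl(\mathrm{Arm}_A|_Q\leftarrow F_A'\to Y_0\leftarrow F_B'\to\mathrm{Arm}_B|_{Q'}\bigr),\tag{4}$$
with all maps inclusions.

## 9. The center of the cross is a grid

**Step 8: straightening.** In $D_R\times D_R$ the lines are almost horizontal or almost vertical. We straighten them all at once by a homeomorphism and read off that $Y_0$ is a product. Define on $D_R\times D_R$
$$\Phi=\mathrm{id}+\varepsilon g,\qquad g(x,y)=\Bigl(-\sum_j\psi_j(x)\,t_j\,y,\ -\sum_i\chi_i(y)\,s_i\,x\Bigr).\tag{5}$$
The functions $\chi_i,\psi_j$ and $R$ were chosen before $\varepsilon$, so $g$ does not depend on $\varepsilon$. It is smooth on a compact convex set, hence Lipschitz; this gives the $\lambda$ of Step 3.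

*$\Phi$ is injective*, since $\varepsilon\lambda<1$.

*$\Phi$ maps $D_R\times D_R$ into itself, and each of $\{|x|=R\}$, $\{|y|=R\}$ into itself.* The first coordinate is changed only where $|x|\le\rho$, and by at most $\varepsilon R\sum_j|t_j|<R-\rho$. So it stays in $D_R$, and it is unchanged when $|x|=R$. The second coordinate is handled in the same way.

*$\Phi$ is a homeomorphism of $D_R\times D_R$.* Replacing $\varepsilon$ by $\varepsilon'\in[0,\varepsilon]$ in (5) gives a homotopy of maps of pairs $(D_R^2,\partial D_R^2)$ from $\mathrm{id}$ to $\Phi$. So $\Phi$ induces the identity on $H_4(D_R^2,\partial D_R^2)\cong\mathbb Z$. If it missed an interior point $z$, this map would factor through $H_4(D_R^2\setminus\{z\},\partial D_R^2)=0$, a contradiction. So the image contains the interior, and being compact it is everything. A continuous bijection of compact Hausdorff spaces is a homeomorphism.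

*Images of the lines.* On $y=c_i+\varepsilon s_ix$, $|x|\le R$, we have $|y-c_i|\le\varepsilon|s_i|R<\delta$, so $\chi_i(y)=1$ and $\chi_{i'}(y)=0$ for $i'\ne i$. Hence the second coordinate of $\Phi$ is $y-\varepsilon s_ix=c_i$. So $\Phi$ maps this line into $D_R\times\{c_i\}$, by $x\mapsto x-\varepsilon\sum_j\psi_j(x)t_j(c_i+\varepsilon s_ix)$. This is a self-map of $D_R$ that is the identity on $\partial D_R$, hence surjective. By (a) the part of the line in $D_R\times D_R$ is exactly $|x|\le R$. So $\Phi$ maps it onto $D_R\times\{c_i\}$. In the same way $\Phi$ maps $\{x=d_j+\varepsilon t_jy\}$ onto $\{d_j\}\times D_R$. Since $\Phi$ is bijective,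
$$\Phi(Y_0)=(D_R\setminus\{d_j\}_j)\times(D_R\setminus\{c_i\}_i).$$

**Step 9: the two slices.** We follow the inclusions $F_A',F_B'\to Y_0$ through $\Phi$. Since $|x_*|=R$, all $\psi_j(x_*)=0$, so $\Phi$ maps $\{x_*\}\times D_R$ to itself. This map is injective and is the identity on the boundary circle, hence a homeomorphism of $\{x_*\}\times D_R$. It sends $\varepsilon s_ix_*+c_i$ to $c_i$, so it restricts to a homeomorphism $\varphi_A:F_A'\cong D_R\setminus\{c_i\}$, where we drop the coordinate $x_*$. Similarly, from $\{y=y_*\}$ we get $\varphi_B:F_B'\cong D_R\setminus\{d_j\}$.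

Identify $Y_0$ with $F_A'\times F_B'$ by sending the point with $\Phi$-image $(\xi,\eta)$ to $(\varphi_A^{-1}(\eta),\varphi_B^{-1}(\xi))$. A point $u\in F_A'$ has $\Phi(u)=(x_*,\varphi_A(u))$, so it goes to $(u,b')$ with $b'=\varphi_B^{-1}(x_*)$. A point $v\in F_B'$ goes to $(a',v)$ with $a'=\varphi_A^{-1}(y_*)$. Here $x_*\ne d_j$ and $y_*\ne c_i$ because $|x_*|=|y_*|=R$. So the zigzag in (4) becomes
$$\mathrm{Arm}_A|_Q\leftarrow F_A'\xrightarrow{\,u\mapsto(u,b')\,}F_A'\times F_B'\xleftarrow{\,(a',v)\leftarrow v\,}F_B'\to\mathrm{Arm}_B|_{Q'} .\tag{6}$$

## 10. Each arm carries the full section of its arrangement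

**Step 10.** We produce h.e.'s $u_A:F_A'\to F_A$ and $w_A:\mathrm{Arm}_A|_Q\to S_A$ with
$$w_A\circ(F_A'\subset\mathrm{Arm}_A|_Q)\ \simeq\ (F_A\subset S_A)\circ u_A .\tag{7}$$

*From the arm to the plane.* Consider
$$\mathrm{Arm}_A|_Q\hookrightarrow\{x\in Q\}\setminus A_\varepsilon\hookrightarrow\mathbb C^2\setminus A_\varepsilon .$$
The first inclusion is a h.e.: move $y$ radially to $D_R$ when $|y|>R$. By (a) no line of $A_\varepsilon$ over $Q$ is in the way.

For the second inclusion put $G=\overline{\mathbb C\setminus Q}=D_R\cup\widehat K\cup\{|x|\ge r\}$. All critical values lie in the interior of $Q$, so by Lemma 7 (with $D=\mathbb C$) $\mathbb C^2\setminus A_\varepsilon$ is a bundle over $G$. Moreover $\partial Q\hookrightarrow G$ is a h.e. To see this, note that radially $G$ deformation retracts onto $D_R\cup\widehat K\cup\{|x|=r\}=\partial Q\cup(D_R\cup\widehat K)$. The set $D_R\cup\widehat K$ is contractible, and it meets $\partial Q$ in $\gamma$ together with the two radial sides, which is an arc. So Lemma 4 applies. By Lemma 6 the part of $\mathbb C^2\setminus A_\varepsilon$ over $\partial Q$ is h.e., by inclusion, to the part over $G$.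 By Lemma 4 the second inclusion is a h.e.

*The fiber.* Likewise $F_A'\hookrightarrow\{x=x_*\}\setminus A_\varepsilon$ is a h.e., by the same radial retraction.

*Undoing the stretch.* The homeomorphism $g_A(x,y)=(\varepsilon x,y)$ carries $\{x=x_*\}\setminus A_\varepsilon\hookrightarrow\mathbb C^2\setminus A_\varepsilon$ to
$$\{x=\varepsilon x_*\}\setminus A\ \hookrightarrow\ \mathbb C^2\setminus A=S_A .$$

*Sliding to $\ell_A$.* Since $|\varepsilon x_*|=\varepsilon R<|x_m|$ for all $m$, no multiple point of $A$ has its $x$-coordinate on the segment $[0,\varepsilon x_*]$. By Lemma 7, $\mathbb C^2\setminus A$ is a bundle over this segment, hence trivial. Transport along it is a homeomorphism $\{x=\varepsilon x_*\}\setminus A\cong\{x=0\}\setminus A=F_A$, and the transport itself is a homotopy showing that this homeomorphism commutes with the inclusions into $S_A$ up to homotopy.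

Let $w_A$ be $\mathrm{Arm}_A|_Q\hookrightarrow\mathbb C^2\setminus A_\varepsilon$ followed by $g_A$, and let $u_A$ be $F_A'\hookrightarrow\{x=x_*\}\setminus A_\varepsilon$ followed by $g_A$ and the transport. These are h.e.'s, and (7) holds. Exchanging the roles of the coordinates, and using $g_B$, $y_*$, $Q'$, we get h.e.'s $u_B:F_B'\to F_B$ and $w_B:\mathrm{Arm}_B|_{Q'}\to S_B$ with the analogous property.

## 11. Assembling $X$

**Step 11.** We compare (6) with
$$S_A\hookleftarrow F_A\xrightarrow{\,u\mapsto(u,b)\,}F_A\times F_B\xleftarrow{\,(a,v)\leftarrow v\,}F_B\hookrightarrow S_B\tag{8}$$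
by the h.e.'s $w_A,\ u_A,\ u_A\times u_B,\ u_B,\ w_B$. The outer squares commute up to homotopy by (7) and its analog for $B$. In the inner left square the two composites are $u\mapsto(u_A(u),u_B(b'))$ and $u\mapsto(u_A(u),b)$. They are homotopic because $F_B$, a line minus finitely many points, is path connected, so $u_B(b')$ can be joined to $b$. In the inner right square, join $u_A(a')$ to $a$ in $F_A$. By Lemma 5(a), the homotopy colimits of (6) and (8) are h.e. With (3) and (4), $S(P)\cong S$ is h.e. to the homotopy colimit of (8).

**Step 12.** Finally we recognize this homotopy colimit as $X$. The sets $S_A\times\{b\}$, $F_A\times F_B$, $\{a\}\times S_B$ are closed semialgebraic subsets of $S_A\times S_B$, with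
$$(S_A\times\{b\})\cap(F_A\times F_B)=F_A\times\{b\},$$
$$(\{a\}\times S_B)\cap\bigl((S_A\times\{b\})\cup(F_A\times F_B)\bigr)=\{a\}\times F_B\subset F_A\times F_B ;$$
in the second line, $\{a\}\times S_B$ meets $S_A\times\{b\}$ only in $(a,b)$, which lies in $\{a\}\times F_B$. So by Lemma 5(b) their union is h.e. to the homotopy colimit of (8), and
$$S(P((\mathcal A_p,H),(\mathcal A_q,L)))\simeq(S_A\times\{b\})\cup(F_A\times F_B)\cup(\{a\}\times S_B)=X .$$

The flags $\ell_A\subset\Pi_A$ and $\ell_B\subset\Pi_B$ were fixed in Section 1, transverse to all of $\mathcal A_p$ and all of $\mathcal A_q$, before $H$ and $L$ were selected. The charts $E_1,E_2$, the slopes, and the constants $C,R,\delta,\varepsilon$ depend on $H$ and $L$, but they have disappeared from the result. The argument applies to every $H\in\mathcal A_p$ and $L\in\mathcal A_q$ with the same flags and the same $a,b$. So the right-hand side is one and the same space for all $H,L$, and the homotopy type of the 2-generic section does not depend on $H$ and $L$. This proves Theorem 1. $\blacksquare$
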